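# Guarding a triangle-free graph with $\alpha(G)$ guards when $\theta(G)$ is larger

## A guess that survives the small cases

All graphs are finite, simple and undirected. A **dominating set** of $G=(V,E)$ is a set $D\subseteq V$ such that every vertex of $V-D$ is adjacent to at least one vertex of $D$. We turn domination into a game.

**Definition (eternal domination).** The defender places one guard on each vertex of a set $D_1\subseteq V$. Then, for $i=1,2,\dots$, the attacker chooses a vertex $r_i$ and the defender responds by choosing $D_{i+1}$. Each $D_i$ must be a dominating set. If $r_i\in D_i$, then $D_{i+1}=D_i$. If $r_i\notin D_i$, then $D_{i+1}=(D_i-\{v\})\cup\{r_i\}$ for some $v\in D_i$ adjacent to $r_i$: exactly one guard moves, from a neighbor of $r_i$ to $r_i$. The defender wins if they can respond in this way to every infinite sequence of attacks; then $D_1$ is an *eternal dominating set*. The least size of an eternal dominating set is the *eternal domination number* $\gamma^\infty(G)$.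

For example, on the path $a\,b\,c$ one guard on $b$ dominates, but an attack on $a$ pulls it to $a$ and leaves $c$ undominated. Two guards win (keep one on the edge $ab$ and one on $c$, moving the latter to $b$ never), so $\gamma^\infty=2$.

Let $\alpha(G)$ be the independence number, and $\theta(G)$ the clique covering number, the minimum number of cliques whose vertex sets partition $V$. Then
$$\alpha(G)\le\gamma^\infty(G)\le\theta(G).$$
For the upper bound, put one guard in each clique of a partition and let it answer all attacks in its clique. For the lower bound, attack the vertices of a maximum independent set $I$ one after another. An attacked unguarded vertex of $I$ receives a guard from a neighbor, which lies outside $I$, so guards enter $I$ and never leave it during these attacks. At the end all of $I$ is guarded.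

Klostermeyer and Mynhardt, in "Domination, Eternal Domination, and Clique Covering" (arXiv:1407.5235, 2014), ask: does there exist a triangle-free graph $G$ with $\gamma^\infty(G)=\alpha(G)<\theta(G)$?

The natural first guess is *no*. If every guard stayed forever inside a clique of its own, the cliques would cover $G$ and $\theta(G)$ would be at most the number of guards. It is hard to imagine how $\alpha(G)$ guards could win without such fixed territories. Let us test the guess.

*Bipartite graphs.* In a triangle-free graph cliques have at most two vertices, so $\theta(G)=|V|-\nu(G)$, where $\nu$ is the maximum size of a matching. In a bipartite graph König's theorem gives $\alpha(G)=|V|-\nu(G)$ too. So $\alpha=\theta$, and there is nothing to look for.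

*Odd cycles.* Let $G=C_{2k+1}$ with $k\ge2$ and vertices $1,\dots,2k+1$ in cyclic order. Here $\alpha=k$ and $\theta=k+1$. Suppose the defender has $k$ guards. Attack $1,3,\dots,2k-1$, so that all guards stand there. Now attack $2$. If the guard on $1$ answers, then $1$, $2k$ and $2k+1$ are empty and $2k+1$ is undominated. If the guard on $3$ answers, the guards are on $1,2,5,7,\dots,2k-1$. Attack $4,6,\dots,2k-2$ in this order (no attack if $k=2$). When $2j$ is attacked, $2j-1$ is empty, so the guard on $2j+1$ must come. After this $2k-1,2k,2k+1$ are all empty, and $2k$ is undominated. Hence $\gamma^\infty(C_{2k+1})=k+1=\theta$.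

*All triangle-free graphs with $\alpha\le2$.* Since $R(3,3)=6$, such a graph has at most $5$ vertices. If it is not bipartite, it contains an odd cycle of length at least $5$, so it has exactly $5$ vertices and contains a $C_5$; a chord would create a triangle, so it is $C_5$. Both cases are settled above.

So the guess holds in all these cases. Nevertheless it is false.

## The theorem that refutes the guess

**Theorem 1.** For every $\delta\in(0,1)$ there is $K_0$ such that for all integers $K\ge K_0$ and all integers $m$ with $(1+\delta)K\le m\le 2K$ there is a connected triangle-free graph $G$ with $2K+m$ vertices and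
$$\gamma^\infty(G)=\alpha(G)=m,\qquad \theta(G)=K+\lceil m/2\rceil .$$

Note that $\theta(G)-\alpha(G)=K-\lfloor m/2\rfloor$. Three consequences follow at once.

- **The question.** Take $\delta=\frac12$ and $m=2K-1$ with $K$ large: $\gamma^\infty(G)=\alpha(G)=2K-1<2K=\theta(G)$. The answer is yes.
- **All gaps.** Let $g\ge1$, $\delta=\frac12$ and $m=2K-2g$, which is allowed once $K\ge 4g$ and $K\ge K_0$. So for every $g\ge1$ there are infinitely many connected triangle-free $G$ with $\gamma^\infty(G)=\alpha(G)=\theta(G)-g$.
- **Ratio.** For $m=\lceil(1+\delta)K\rceil$ the ratio $\theta/\gamma^\infty=(K+\lceil m/2\rceil)/m$ tends to $\frac12+\frac1{1+\delta}$ as $K\to\infty$. Taking $\delta$ small, for every $\varepsilon>0$ there are connected triangle-free graphs with $\gamma^\infty=\alpha$ and $\theta\ge(\frac32-\varepsilon)\gamma^\infty$.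

The graph comes from a random choice, so the proof is existential. "$K$ large" always means large in terms of $\delta$ only.

## Sign vectors over a perfect matching

Let $H$ be the perfect matching with vertices $(i,\sigma)$, $i\in[K]$, $\sigma\in\{+,-\}$, and edges $(i,+)(i,-)$. Let $U$ be an independent set of $m$ further vertices. Each $u\in U$ has a sign vector $s(u)\in\{+,-\}^K$ and is adjacent to exactly the vertices $(i,s(u)_i)$, $i\in[K]$: one end of each matching edge. This is $G$; it has $2K+m$ vertices.

It is triangle-free. A triangle has at most one vertex in $U$ and at most two in $H$, so it would be $(i,+),(i,-),u$, but $u$ is adjacent to only one of the first two.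

We call $i$ the *coordinate* of $(i,\sigma)$. A set of vertices of $U$ *agrees* on coordinate $i$ if all its members have the same $i$-th sign. For $X\subseteq V(H)$ let $N(X)\subseteq U$ be the set of vertices of $U$ with a neighbor in $X$, and $N(v)=N(\{v\})$.

**A toy instance.** Take $K=2$ and $U=\{u_1,u_2,u_3\}$ with $s(u_1)=(+,+)$, $s(u_2)=(+,-)$, $s(u_3)=(-,+)$. Then $N((1,+))=\{u_1,u_2\}$ and $N((2,-))=\{u_2\}$. The set $\{u_1,u_2\}$ agrees on coordinate $1$ only. We use this instance only to illustrate definitions.

**Why agreement matters.** A vertex $(j,\tau)$ has no neighbor in a set $W\subseteq U$ exactly when every member of $W$ has $j$-th sign $-\tau$. So every vertex of $H$ missed by $W$ produces a coordinate of agreement. Random sign vectors agree rarely, so $W$ misses few vertices of $H$. Everything rests on this.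

**Constants.** Put
$$p=\lceil 12/\delta\rceil,\qquad s_k=(2p)^{k-1}\ (1\le k\le p),\qquad S=s_p,\qquad r=\lceil 3\log_2K\rceil,$$
$$q=r+p,\qquad R=q+(r-1)^2,\qquad F=R+r,\qquad e_1=r(F+1),\qquad e_{\max}=e_1+q .$$
Here $p$ and $S$ are constants, and $r,q,R,F,e_1,e_{\max}$ are bounded by powers of $\log K$. Hence for $K$ large, and all $m\ge(1+\delta)K$,
$$\tfrac m4-1\ge S+p,\qquad \delta K-e_{\max}\ \ge\ p^2S+pR+\tfrac{\delta K}4+1 .\tag{1}$$
Also $e_1\ge rq+r\ge q+r$. For now only $p$ and $r$ are needed; the others will be explained by their use.

**Lemma 2.** For $K$ large, the sign vectors can be chosen such that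

- (P1) any $r$ members of $U$ agree on fewer than $r$ coordinates;
- (P2) any $\lceil\delta K/4\rceil$ members of $U$ agree on fewer than $p$ coordinates;
- (P3) $|N(v)|\ge m/4$ for all $v\in V(H)$.

*Proof.* Choose all signs independently and uniformly. Given $a$ members of $U$ and one coordinate, the probability of agreement is $2\cdot2^{-a}=2^{-(a-1)}$, and different coordinates are independent.

For (P1), there are at most $(2K)^r$ choices of $r$ members and at most $K^r$ choices of $r$ coordinates, so the expected number of violations is at most
$$(2K)^rK^r2^{-(r-1)r}=(4K^22^{-r})^r\le(4/K)^r\to0,$$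
because $2^r\ge K^3$. For (P2), let $a=\lceil\delta K/4\rceil$. Then $(a-1)p\ge\frac{\delta K}4\cdot\frac{12}\delta-p=3K-p$, so the expected number of violations is at most
$$2^{2K}K^p2^{-(a-1)p}\le K^p2^p2^{-K}\to0 .$$
For (P3), $|N(v)|$ is binomial with parameters $m$ and $\frac12$. By Hoeffding's inequality $|N(v)|<m/4$ has probability at most $e^{-2(m/4)^2/m}=e^{-m/8}$, and the sum over the $2K$ vertices $v$ is at most $2Ke^{-m/8}\to0$, as $m\ge K$. All three bounds depend on $K$ and $\delta$ only (use $m\ge K$ in the last), so for $K$ large a good choice exists for every admissible $m$. $\square$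

Fix such a choice. (P1) and (P2) also hold for larger sets of members, since a larger set agrees on fewer coordinates. We shall always use them in the following form.

**Lemma 3.** Let $W,Y\subseteq U$ and let $n\ge0$ be an integer.

- (a) If $|W|\ge r$, then at most $r-1$ vertices of $H$ have no neighbor in $W$.
- (b) If $r$ distinct vertices of $H$ have at most $n$ neighbors in $Y$ each, then $|Y|<r(n+1)$.
- (c) If $p$ distinct vertices of $H$ have at most $n$ neighbors in $Y$ each, then $|Y|<pn+\delta K/4$.

*Proof.* (a) A vertex $(j,\tau)$ without neighbor in $W$ forces $W$ to agree on $j$, with sign $-\tau$; since $W\ne\emptyset$, each $j$ accounts for at most one such vertex. By (P1) there are fewer than $r$ such $j$.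

(b) If two of the $r$ vertices have the same coordinate, every member of $Y$ is adjacent to one of these two, so $|Y|\le2n\le rn$. Otherwise the $r$ coordinates are distinct. At least $|Y|-rn$ members of $Y$ are adjacent to none of the $r$ vertices, and these members agree on $r$ coordinates. By (P1) there are fewer than $r$ of them, so $|Y|-rn<r$.

(c) The same argument with (P2): in the first case $|Y|\le2n\le pn$; in the second, the members of $Y$ adjacent to none of the $p$ vertices agree on $p$ coordinates, so there are fewer than $\lceil\delta K/4\rceil$ of them, that is, fewer than $\delta K/4$. $\square$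

## Connectedness and the clique covering number

**Connectedness.** Every $v\in V(H)$ has a neighbor in $U$ by (P3). Two vertices $u,u'\in U$ that agree on a coordinate have a common neighbor. If they agree nowhere, then $u,(i,s(u)_i),(i,s(u')_i),u'$ is a path, for any $i$. So $G$ is connected.

**Lemma 4.** $\theta(G)=K+\lceil m/2\rceil$.

*Proof.* Cliques have at most two vertices, so $\theta(G)\ge\lceil(2K+m)/2\rceil=K+\lceil m/2\rceil$.

For the upper bound we look for a large matching. Let $M=\lfloor m/2\rfloor\le K$, let $U'\subseteq U$ with $|U'|=2M\ge m-1$, and let $V_M$ be the set of the $2M$ vertices $(i,\pm)$ with $i\le M$. We verify Hall's condition for matching $V_M$ into $U'$. Let $\emptyset\ne X\subseteq V_M$.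

If $X$ contains both $(i,+)$ and $(i,-)$ for some $i$, all $2M\ge|X|$ vertices of $U'$ are adjacent to $X$. Otherwise $|X|\le M$. If $|X|<p$, a single vertex of $X$ has at least $\frac m4-1\ge p>|X|$ neighbors in $U'$, by (P3) and (1). If $|X|\ge p$, the members of $U$ not adjacent to $X$ number less than $\delta K/4$, by Lemma 3(c) with $n=0$. So $X$ has at least $m-1-\frac{\delta K}4\ge\frac m2\ge M\ge|X|$ neighbors in $U'$; the first inequality holds for $K$ large since $\frac m2\ge\frac K2$ and $\frac{\delta K}4\le\frac K4$.

So $V_M$ can be matched perfectly to $U'$. Adding the edges $(i,+)(i,-)$ with $i>M$ gives a matching of size $2M+(K-M)=K+M$, and $\theta(G)\le2K+m-(K+M)=K+\lceil m/2\rceil$. $\square$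

Since $U$ is independent, $m\le\alpha(G)\le\gamma^\infty(G)$. So Theorem 1 follows once we prove the following.

**Proposition 5.** $D_1=U$ is an eternal dominating set of $G$. Hence $\gamma^\infty(G)\le m$.

It suffices to describe a strategy, possibly depending on the history, that starts from $U$ and has a legal move against every attack in every state that arises. Domination is then automatic: in each such state, every unguarded vertex could be answered if attacked, so it has a guarded neighbor.

## Pure flipping and pure loading both lose

For a state $D$ (so $|D|=m$) put
$$A=D\cap V(H),\qquad B=D\cap U,\qquad C=U\setminus D .$$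
So $A$ holds the guards out in the matching, $B$ the guards at home, and $C$ the empty homes. We have $|A|=|C|=:L$ and $|B|=m-L$.

Suppose $v=(i,\sigma)\notin A$ is attacked, and let $w=(i,-\sigma)$ be its partner. There are two kinds of response. A *load* brings a guard from $B\cap N(v)$. A *flip*, possible if $w\in A$, moves the guard from $w$ to $v$. An attack on $u\in C$ must be answered by a guard of $A$ adjacent to $u$, because $U$ is independent; call this a *clear*.

*Never flip.* If $m<2K$, the attacker attacks all $2K$ vertices of $H$ in turn. Each attack uses up a guard from $U$, and there are only $m$ of them. The defender loses.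

*Flip whenever $w\in A$.* The attacker attacks $(1,+),\dots,(K,+)$; each attack is answered by a load (or the defender has lost already), so $A=\{(i,+):i\in[K]\}$ and $|C|=K$. Pick any $u\in C$, and attack each $(i,-)$ with $s(u)_i=+$. All these attacks are answered by flips, which do not change $C$. Now $A=\{(i,-s(u)_i):i\in[K]\}$, so $u$ has no guarded neighbor.

The second failure shows what a flip can destroy. Consider the bipartite graph between $A$ and $C$, and for $W\subseteq C$ let $N_A(W)$ be the set of vertices of $A$ with a neighbor in $W$. If some $W\subseteq C$ has $|N_A(W)|<|W|$, the attacker attacks the members of $W$ one after another. Each must be cleared by a guard from the original $N_A(W)$, and no guard enters $A$ meanwhile, so the defender loses. Hence Hall's condition is forced on us: a winning strategy must keep a perfect matching between $A$ and $C$. Flips that endanger the matching must be refused and replaced by loads. But loads drain $B$. We must keep track of both dangers.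

## Three invariants

Let $f_v=|C\cap N(v)|$ for $v\in V(H)$: the number of empty homes that a guard on $v$ could return to. Let $x_i=|A\cap\{(i,+),(i,-)\}|$. Call $i$ *double* if $x_i=2$, and let $e$ be the number of double coordinates. Since $L=\sum_ix_i$, and each $u$ is adjacent to exactly one of $(i,+),(i,-)$,
$$2e\le L\le K+e,\qquad f_{(i,+)}+f_{(i,-)}=L .\tag{2}$$
So $|B|=m-L\ge\delta K-e$: the home guard is large as long as $e$ is small.

For nonempty $X\subseteq V(H)$ with $|X|\le p$ let
$$b(X)=|B\cap N(X)|+|A\cap X| ,$$
and call $X$ *tight* if $b(X)=s_{|X|}$. So $b(X)$ counts the guards at home that see $X$ and the guards that already stand on $X$. A load into $X$ moves a guard from the first group to the second, so it leaves $b(X)$ unchanged. Finally, call $W\subseteq C$ *saturated* if $|N_A(W)|=|W|$.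

**Toy state.** In the toy instance let $A=\{(1,+),(2,+)\}$, $C=\{u_1,u_2\}$, $B=\{u_3\}$ (attack $(1,+)$ and load from $u_2$; attack $(2,+)$ and load from $u_1$). Then $f_{(1,+)}=2$, $f_{(1,-)}=0$. The set $\{u_2\}$ is saturated, because $N_A(\{u_2\})=\{(1,+)\}$; the set $\{u_1\}$ is not. So if $u_1$ is attacked, the guard on $(1,+)$ must not answer, or $u_2$ is stranded. Flipping $(1,+)$ to $(1,-)$ strands $u_2$ as well. We have $b(\{(1,-)\})=1=s_1$, so $\{(1,-)\}$ is tight. Loading $(1,-)$ from $u_3$ would make coordinate $1$ double, with $e=1$ and $L=3=K+e$.

**The invariants.**

- (M) The bipartite graph between $A$ and $C$ has a perfect matching.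
- (N) $b(X)\ge s_{|X|}$ for all $X\subseteq V(H)$ with $1\le|X|\le p$.
- (E) $e\le e_{\max}$.

Condition (M) answers attacks on $C$. Condition (N), applied to $X=\{v\}$ with $v\notin A$, says that $|B\cap N(v)|\ge s_1=1$, so a load has a candidate. Condition (E) keeps $B$ large: with (2),
$$|B|\ge\delta K-e_{\max} .\tag{3}$$

Why ask (N) for sets $X$ of more than one vertex? Singletons alone do not protect themselves. Let $K=3$ and $U=\{u_1,u_2,u_3\}$ with sign vectors $(+,+,-)$, $(+,-,+)$, $(-,-,-)$, and $D=U$. Every vertex of $H$ has a neighbor in $B=U$. Attack $(1,+)$. Its only neighbors in $U$ are $u_1$ and $u_2$. If $u_1$ loads, $(2,+)$, whose neighbors are $u_1$ and $(2,-)$, is undominated; if $u_2$ loads, $(3,+)$ is. The three vertices $(1,+),(2,+),(3,+)$ together see only two guards. The rapidly growing thresholds $s_k=(2p)^{k-1}$ forbid such bottlenecks in advance: a few small tight sets that block all loads to $v$ would combine, with $v$, into a larger set below its threshold.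

At the start $A=C=\emptyset$ and $B=U$. Then (M) and (E) are trivial, and (N) holds because $b(X)\ge m/4\ge S\ge s_{|X|}$ by (P3) and (1).

## The defender's rules

Attacks on guarded vertices change nothing.

*Attack on $v=(i,\sigma)\notin A$.* Let $w=(i,-\sigma)$.

- **Flip.** If $w\in A$, $e\ge r$, $f_v\ge r$, and no tight $X$ has $w\in X\not\ni v$, move the guard from $w$ to $v$.
- **Load.** Otherwise move a guard to $v$ from some $u\in B\cap N(v)$ such that $u\notin N(X)$ for every tight $X\not\ni v$. If $x_i=1$ before, then $i$ becomes double; call this a *creation* at $i$.

*Attack on $u\in C$.*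

- **Free clear.** If $e\ge e_1$ and no nonempty $W\subseteq C\setminus\{u\}$ is saturated, let $j$ be the coordinate that has been double, without interruption up to now, for the longest time. Move the guard from $(j,s(u)_j)$ to $u$.
- **Ordinary clear.** Otherwise take a perfect matching between $A$ and $C$, and move to $u$ the guard matched to $u$.

All moves are along edges. In a free clear, $j$ exists since $e\ge e_1\ge1$, the guard on $(j,s(u)_j)$ exists since $j$ is double, and there are no ties since at most one coordinate becomes double per step and none is double at the start. An ordinary clear is available by (M). Only creations increase $e$; $e$ changes by at most $1$ per step; flips change neither $C$ nor any $x_i$; a coordinate ceases to be double only through a clear.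

The purpose of free clears is this. An ordinary clear takes whichever guard the matching supplies. If that guard sits on a coordinate with $x_i=1$, then $e$ does not go down. A free clear is the case in which the matching puts no restriction on the guard, and we use this freedom to remove a double coordinate.

## A load is always available

**Lemma 6.** In a state with (M), (N), (E), for every $v\notin A$ there is $u\in B\cap N(v)$ with $u\notin N(X)$ for every tight $X\not\ni v$.

*Proof.* **Step 1: few vertices of $H$ have few neighbors at home.** We show:

(∗) There is no set of $p$ vertices $z\in V(H)$ all satisfying $|B\cap N(z)|\le(p-1)S$.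

Otherwise Lemma 3(c) with $Y=B$, $n=(p-1)S$ gives $|B|<p(p-1)S+\delta K/4$, contradicting (3) and (1).

**Step 2: if all candidates are blocked, collect the blocking sets.** By (N), $|B\cap N(v)|=b(\{v\})\ge1$. Suppose every $u\in B\cap N(v)$ lies in $N(X_u)$ for some tight $X_u\not\ni v$. Let $Z=\bigcup_uX_u$ and $k=\max_u|X_u|$. For $z\in X_u$,
$$|B\cap N(z)|\le b(X_u)=s_{|X_u|}\le s_k\le S .$$
By (∗), $|Z|\le p-1$. Since every $u\in B\cap N(v)$ has a neighbor in $Z$,
$$|B\cap N(v)|\le\sum_{z\in Z}|B\cap N(z)|\le(p-1)S .$$

**Step 3: adding $v$ violates (N).** Let $Y=Z\cup\{v\}$. All its vertices satisfy the bound in (∗), so $|Y|\le p-1$. Also $|Y|\ge k+1$, as $v\notin Z$. From $B\cap N(v)\subseteq N(Z)$ we get $B\cap N(Y)=B\cap N(Z)$, hence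
$$b(Y)=|B\cap N(Z)|+|A\cap Y|\le(p-1)s_k+(p-1)\le2(p-1)s_k<2p\,s_k=s_{k+1}\le s_{|Y|},$$
contradicting (N). $\square$

## Every move preserves (N) and (M)

**Lemma 7.** Each response preserves (N).

*Proof.* Let $1\le|X|\le p$.

*Load from $u$ to $v$.* If $v\in X$, then $u\in N(v)\subseteq N(X)$ leaves $B$ and $v$ joins $A\cap X$, so $b(X)$ is unchanged. If $v\notin X$ and $X$ is tight, then $u\notin N(X)$ by the rule, and $b(X)$ is unchanged. If $v\notin X$ and $X$ is not tight, $b(X)\ge s_{|X|}+1$ drops by at most $1$.

*Flip from $w$ to $v$.* $B$ is unchanged, so $b(X)$ drops, by $1$, only if $w\in X\not\ni v$. By the rule no such $X$ is tight.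

*Clear of $u$ by the guard on $a$.* If $a\in X$, then $u\in N(a)\subseteq N(X)$ joins $B$ and $a$ leaves $A\cap X$, so $b(X)$ is unchanged. If $a\notin X$, then $b(X)$ does not decrease. $\square$

**Lemma 8.** Each response preserves (M).

*Proof.* *Load from $u$ to $v$.* Now $u$ joins $C$ and $v$ joins $A$; add the edge $vu$ to the matching.

*Ordinary clear.* Delete the edge between $u$ and its mate.

*Free clear of $u$ by $a\in A$.* For nonempty $W\subseteq C\setminus\{u\}$ we have $|N_A(W)|\ge|W|$ by (M), and $W$ is not saturated, so $|N_A(W)|\ge|W|+1$. After removing $a$, still $|N_{A-a}(W)|\ge|W|$. Hall's theorem gives a matching of $C\setminus\{u\}$ into $A-a$; these have the same size.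

*Flip from $w$ to $v$.* This is the case that the conditions $e\ge r$ and $f_v\ge r$ are for. Let $A'=A-w+v$ and suppose some $W\subseteq C$ has $|N_{A'}(W)|<|W|$. If $W\cap N(v)\ne\emptyset$, then $v\in N_{A'}(W)$, so $|N_{A'}(W)|\ge|N_A(W)|-1+1\ge|W|$, a contradiction. So $W\cap N(v)=\emptyset$, and
$$|W|\le L-f_v\le L-r .$$
On the other hand $W\ne\emptyset$, and each double coordinate contributes at least one vertex to $N_{A'}(W)$, because any member of $W$ is adjacent to one of its two guarded vertices (a flip does not touch double coordinates). So $|W|>|N_{A'}(W)|\ge e\ge r$. By Lemma 3(a), at most $r-1$ vertices of $A'$ lie outside $N_{A'}(W)$. Hence $|N_{A'}(W)|\ge L-(r-1)>L-r\ge|W|$, a contradiction. $\square$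

So as long as (E) holds the defender always has a legal response. What remains is (E).

## Double coordinates cannot pile up

Number the states $0,1,2,\dots$, write $e(t),C(t),\dots$ for state $t$, and call the passage from state $t$ to $t+1$ the step at $t$.

**Lemma 9.** (E) holds in every state.

The plan is to look at a period in which $e$ climbs from $e_1$ to beyond $e_{\max}=e_1+q$. While $e\ge e_1$ the configuration is rigid: ordinary clears use only guards from a small set $\Lambda$, hence $C$ loses few of its members for good, hence creations happen only on a small set $Q$ of fewer than $q$ coordinates. That is not enough to raise $e$ by $q$. The one thing that could disturb the rigidity is a large number of free clears, but those push $e$ down.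

**Step 1: fix the period.** Suppose (E) fails, and let $T$ be the first state with $e(T)=e_{\max}+1$. By Lemmas 6, 7 and 8 the strategy is well defined up to $T$, and (M), (N) hold up to $T$. Let $t_0<T$ be the last state before $T$ with $e(t_0)=e_1$; it exists because $e(0)=0$ and $e$ changes by at most $1$ per step. So $e\ge e_1$ on $[t_0,T]$, and $e\le e_{\max}$ on $[t_0,T)$. If at least $q$ free clears occur between $t_0$ and $T$, let $T'$ be the state right after the $q$-th of them; otherwise let $T'=T$. In both cases at most $q$ free clears occur between $t_0$ and $T'$.

**Step 2: an ordinary clear uses a guard that few empty homes can see.** Consider an ordinary clear of $u$ by the guard on $a$ at a state $t\in[t_0,T')$. As $e\ge e_1$, the clear was not free only because there is a nonempty saturated $W\subseteq C\setminus\{u\}$. Each double coordinate contributes to $N_A(W)$, so $|W|=|N_A(W)|\ge e\ge e_1\ge r$. By Lemma 3(a), $|A\setminus N_A(W)|\le r-1$. As $|A|=|C|$ and $|N_A(W)|=|W|$, also $|C\setminus W|\le r-1$. In the matching used, the mates of $W$ lie in $N_A(W)$, and by cardinality they are exactly $N_A(W)$. Since $u\notin W$, its mate $a$ is not in $N_A(W)$.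 Thus $C\cap N(a)\subseteq C\setminus W$, and
$$f_a(t)\le r-1,\qquad u\in N(a).\tag{4}$$

**Step 3: at $t_0$ few vertices have small $f$.** Let $\Lambda=\{v\in V(H):f_v(t_0)<F\}$. We claim $|\Lambda|\le r-1$. Otherwise Lemma 3(b), with $Y=C(t_0)$ and $n=F$, gives $L(t_0)<r(F+1)=e_1$. But $L(t_0)\ge2e_1$ by (2).

**Step 4: the rigidity persists until $T'$.** We claim:

- for all $t\in[t_0,T']$ and $v\in V(H)\setminus\Lambda$: $f_v(t)\ge r$;
- for $t_0\le t\le t'\le T'$: $|C(t)\setminus C(t')|\le R$.

We use induction on $t'$: suppose the first assertion holds at all states of $[t_0,t')$ (an empty hypothesis if $t'=t_0$), and prove the second for $t'$ and the first at $t'$. By (4) and the hypothesis, every ordinary clear at a state of $[t_0,t')$ uses a guard on some $a\in\Lambda$.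

Let $t_0\le t\le t'$. Each member of $C(t)\setminus C(t')$ is removed from $C$ at some step in between, by a clear; consider its *first* removal after $t$. At most $q$ of these first removals are free clears. Now fix $a\in\Lambda$, and consider the members whose first removal is an ordinary clear by the guard on $a$. If there are any, let $t''$ be the first state at which one of them is removed in this way. At $t''$ all of them still lie in $C(t'')$, and all are in $N(a)$, because each is later reached from $a$ along an edge. By (4) at $t''$, there are at most $f_a(t'')\le r-1$ of them. Altogether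
$$|C(t)\setminus C(t')|\le q+(r-1)|\Lambda|\le q+(r-1)^2=R .$$
For $v\notin\Lambda$, taking $t=t_0$, $f_v(t')\ge f_v(t_0)-R\ge F-R=r$. This completes the induction.

**Step 5: creations happen on fewer than $q$ coordinates.** Let $Q_1$ be the set of coordinates of vertices of $\Lambda$. Let $Q_2$ be the set of coordinates $i$ such that $|B(t)\cap N((i,\tau))|\le S$ for some $t\in[t_0,T')$ and some sign $\tau$. Put $Q=Q_1\cup Q_2$.

Consider a creation at coordinate $i$ at a state $t\in[t_0,T')$, caused by an attack on $v$ with partner $w$. Then $x_i=1$, so $w\in A$; also $e\ge e_1\ge r$; and the flip was refused. Either $f_v(t)<r$, and then $v\in\Lambda$ by Step 4, so $i\in Q_1$. Or some tight $X$ contains $w$, and then $|B(t)\cap N(w)|\le b(X)=s_{|X|}\le S$, so $i\in Q_2$. Hence all these creations occur at coordinates in $Q$.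

We have $|Q_1|\le|\Lambda|\le r-1$. We claim $|Q_2|\le p-1$. Suppose $i_1,\dots,i_p\in Q_2$ are distinct, with signs $\tau_k$ and times $t_k$, and let $t^*=\max_kt_k<T'$. Since $B=U\setminus C$, Step 4 gives
$$|B(t^*)\setminus B(t_k)|=|C(t_k)\setminus C(t^*)|\le R ,$$
so $|B(t^*)\cap N((i_k,\tau_k))|\le S+R$ for all $k$. Lemma 3(c) with $Y=B(t^*)$ and $n=S+R$ gives $|B(t^*)|<pS+pR+\delta K/4$. But $e(t^*)\le e_{\max}$, so (3) holds at $t^*$, and with (1) this is a contradiction.

Hence $|Q|\le(r-1)+(p-1)<q$.

**Step 6: free clears pick distinct coordinates, all double since $t_0$.** Let $g_i$ be the number of free clears between $t_0$ and $T'$ that pick coordinate $i$. We claim that $g_i\le1$, and that $g_i=1$ implies $x_i(t_0)=2$.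

Consider the $e_1$ coordinates that are double at $t_0$. Those that have ceased to be double at some point up to $T'$ did so first through a free clear, which accounts for at most $q$ of them, or through an ordinary clear by a guard on a vertex of that coordinate. In the second case this vertex is in $\Lambda$ by (4) and Step 4, so at most $|\Lambda|\le r-1$ coordinates are of this kind. Since $e_1\ge q+r>q+r-1$, at every state of $[t_0,T']$ at least one coordinate has been double without interruption since $t_0$. So the coordinate picked by a free clear, being the one that has been double for the longest time, has also been double without interruption since $t_0$. After being picked it is not double, so it never has this property again and is not picked again before $T'$.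

**Step 7: balance the account.** Let $y_i(t)=1$ if $x_i(t)=2$ and $y_i(t)=0$ otherwise, so $e(t)=\sum_iy_i(t)$. Let $\beta=\sum_ig_i$ be the number of free clears between $t_0$ and $T'$.

For $i\notin Q$ there is no creation at $i$, so $y_i$ is non-increasing on $[t_0,T']$. If $g_i=1$, it starts at $1$ by Step 6, and is $0$ from the free clear on. So in both cases $y_i(T')-y_i(t_0)\le-g_i$.

For $i\in Q$: if $g_i=1$, then $y_i(t_0)=1$ and $y_i(T')-y_i(t_0)\le0=1-g_i$. If $g_i=0$, the difference is at most $1=1-g_i$.

Summing over $i$,
$$e(T')-e(t_0)\le|Q|-\beta .$$
If $q$ free clears occurred, then $\beta=q$ and $e(T')\le e_1+|Q|-q<e_1$, contradicting $e\ge e_1$ on $[t_0,T]$. Otherwise $T'=T$ and $e(T)\le e_1+|Q|<e_1+q=e_{\max}$, contradicting $e(T)=e_{\max}+1$. So (E) never fails, which proves Lemma 9. $\square$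

**Proof of Proposition 5 and Theorem 1.** The invariants hold at the start. By Lemmas 7, 8 and 9 they hold in every state that arises, and by Lemma 6 and (M) every attack has a legal response. So $U$ is an eternal dominating set and $\gamma^\infty(G)\le m$, which is Proposition 5. Together with $m\le\alpha(G)\le\gamma^\infty(G)$ this gives $\gamma^\infty(G)=\alpha(G)=m$. The graph is connected and triangle-free with $2K+m$ vertices, and $\theta(G)=K+\lceil m/2\rceil$ by Lemma 4. $\blacksquare$
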